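\title{A radical Banach algebra that is not tensor radical}

\begin{abstract}
A Banach algebra $A$ is tensor radical if the projective tensor product $A\widehat\otimes B$ is radical for every Banach algebra $B$. We construct a radical Banach algebra $A$, topologically generated by two elements, such that $A\widehat\otimes\ell^1(S_2)$ is not radical, where $S_2$ is the free semigroup on two generators; $A\widehat\otimes A$ and $A\widehat\otimes A^{\rm op}$ are not radical either. The algebra is a weighted $\ell^1$-completion of a graded algebra of exponential growth in which symmetrized products of many words of bounded average length vanish.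
\end{abstract}

\section{Introduction}

All algebras are complex and need not have a unit. An element $x$ of a Banach algebra is \emph{quasinilpotent} if its spectral radius $\rho(x)=\lim_n\|x^n\|^{1/n}$ is zero. A Banach algebra $A$ is \emph{radical} if it coincides with its Jacobson radical; equivalently, every element of $A$ is quasinilpotent, and this is the only description we use. For Banach algebras $A$ and $B$, the projective tensor product $A\widehat\otimes B$ is the completion of $A\otimes B$ in the norm
\[
\|v\|=\inf\Big\{\sum_i\|a_i\|\,\|b_i\| : v=\sum_i a_i\otimes b_i\Big\};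
\]
it is a Banach algebra with $(a\otimes b)(a'\otimes b')=aa'\otimes bb'$. The algebra $A$ is \emph{tensor radical} if $A\widehat\otimes B$ is radical for every Banach algebra $B$. Taking $B=\mathbb C$ shows that tensor radical algebras are radical. The converse is posed as an open problem by Shulman and Turovskii \cite{ST}:
\begin{quote}
\emph{Is every radical Banach algebra tensor radical?}
\end{quote}

The simplest cases suggest that it is. If $A$ is radical, every elementary tensor is quasinilpotent, because $\|(a\otimes b)^n\|=\|a^n\|\,\|b^n\|$, and elementary tensors span a dense subspace. If all products of $N$ elements of $A$ vanish, the same holds in $A\widehat\otimes B$. If $A$ is radical and commutative, it is tensor radical (Example~\ref{ex:comm}). On the other hand, a sum of noncommuting quasinilpotent elements need not be quasinilpotent: the sum $e_{12}+e_{21}$ of two nilpotent matrix units has square $1$. So the question is about sums, and the following criterion says exactly what is asked of them. Let $S_2$ be the free semigroup on two generators $s,t$, and let $\ell^1(S_2)$ be its convolution algebra.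

\begin{proposition}\label{prop:criterion}
For a Banach algebra $A$ the following are equivalent:
\begin{enumerate}
\item[(i)] $A$ is tensor radical;
\item[(ii)] $A\widehat\otimes\ell^1(S_2)$ is radical;
\item[(iii)] for every sequence $(a_i)$ in $A$ with $\sum_i\|a_i\|<\infty$,
\[
\lim_n\Big(\sum_{i_1,\dots,i_n}\|a_{i_1}\cdots a_{i_n}\|\Big)^{1/n}=0 .
\]
\end{enumerate}
\end{proposition}

Radicality, applied to $x=\sum_i a_i$, says that $\big\|\sum a_{i_1}\cdots a_{i_n}\big\|^{1/n}\to0$. Condition (iii) moves the norm inside the sum. The question is therefore whether an algebra can be radical through cancellation alone, with the individual products staying large. It can. For a word $w$ in two letters, $w(a,b)$ denotes the product obtained by substituting $a$ and $b$ for the letters.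

\begin{theorem}\label{thm:main}
Let $0<\eta\le\frac14$. There is a Banach algebra $A$, topologically generated by two elements $a,b$, such that:
\begin{enumerate}
\item[(1)] $A$ is radical; in fact $\lim_N\sup_{\|x\|\le1}\|x^N\|^{1/N}=0$.
\item[(2)] For every $n$ some word $w$ of length $n$ satisfies $\|w(a,b)\|\ge1$. The element $u=a\otimes s+b\otimes t$ of $A\widehat\otimes\ell^1(S_2)$ has $\rho(u)\ge1$. So $A$ is not tensor radical.
\item[(3)] More precisely, $2^{1-\eta}\le\rho(u)\le2$.
\item[(4)] Neither $A\widehat\otimes A$ nor $A\widehat\otimes A^{\rm op}$ is radical: $\rho(a\otimes a+b\otimes b)\ge1$ in $A\widehat\otimes A$.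
\end{enumerate}
\end{theorem}

The construction exploits a disproportion. The power $(\alpha a+\beta b)^N$ is a combination of only $N+1$ elements, namely the sums of all words of length $N$ with a given number of letters $b$, whereas there are $2^N$ words of length $N$. Powers see only symmetrized products, and these are few. One can hope to annihilate them and keep most words alive. Section~\ref{sec:blocks} does this by hand for $N=2$ and sets up the device that controls dimensions. Section~\ref{sec:ideal} builds a graded algebra of Golod type, of growth at least $2^{(1-\eta)n}$, in which symmetrized products of $N$ words of bounded average length vanish once $N$ is large. Section~\ref{sec:radical} completes it in a subexponentially weighted $\ell^1$-norm and proves (1). Section~\ref{sec:lower} bounds the norms of words from below and proves (2)--(4).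

\section{Tensor radicality and norms of products}\label{sec:criterion}

We use three standard facts about the projective tensor product of Banach spaces.
\begin{enumerate}
\item[(T1)] $\|a\otimes b\|=\|a\|\,\|b\|$.
\item[(T2)] Every $v\in A\widehat\otimes B$ is a sum $v=\sum_{i\ge1}a_i\otimes b_i$ with $\sum_i\|a_i\|\,\|b_i\|<\infty$.
\item[(T3)] A bounded bilinear map from $A\times B$ to a Banach space $X$ induces a linear map $A\widehat\otimes B\to X$ of the same norm. In particular $\|G\otimes G'\|=\|G\|\,\|G'\|$ for $G\in A^*$, $G'\in B^*$.
\end{enumerate}
We identify an element $\pi\in S_2$ with the point mass at $\pi$ in $\ell^1(S_2)$, so that $\|\pi\|=1$ and convolution extends the product of $S_2$. If $\sum_{\pi}\|a_\pi\|<\infty$, then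
\begin{equation}\label{eq:l1}
\Big\|\sum_{\pi\in S_2}a_\pi\otimes\pi\Big\|=\sum_{\pi\in S_2}\|a_\pi\| .
\end{equation}
Indeed, $\le$ is the triangle inequality, and $\ge$ follows from (T3) applied to the bilinear map $(a,f)\mapsto(f(\pi)a)_{\pi}$, which has norm at most $1$ as a map into the space of absolutely summable $A$-valued families. Tensoring with distinct elements of $S_2$ thus forbids cancellation.

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]
(i)$\Rightarrow$(ii) holds by definition.

(ii)$\Rightarrow$(iii). Let $u=\sum_i a_i\otimes s^it$; the series converges absolutely. Then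
\[
u^n=\sum_{i_1,\dots,i_n}a_{i_1}\cdots a_{i_n}\otimes s^{i_1}t\,s^{i_2}t\cdots s^{i_n}t .
\]
The exponents $i_1,\dots,i_n$ can be read off from the word $s^{i_1}t\cdots s^{i_n}t$, so different tuples give different elements of $S_2$. By \eqref{eq:l1}, $\|u^n\|=\sum\|a_{i_1}\cdots a_{i_n}\|$, and $\rho(u)=0$ is the assertion (iii).

(iii)$\Rightarrow$(i). Write $v\in A\widehat\otimes B$ as in (T2). Dropping the terms with $b_i=0$ and moving the scalar $\|b_i\|$ to $a_i$, we may assume $\|b_i\|\le1$ and $\sum\|a_i\|<\infty$. Then $v^n=\sum a_{i_1}\cdots a_{i_n}\otimes b_{i_1}\cdots b_{i_n}$, so $\|v^n\|\le\sum\|a_{i_1}\cdots a_{i_n}\|$, and $\rho(v)=0$ by (iii).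
\end{proof}

\begin{example}\label{ex:comm}
A commutative radical Banach algebra satisfies (iii). Given $\varepsilon>0$, choose $m$ with $\sum_{i>m}\|a_i\|\le\varepsilon$, and then $C\ge1$ with $\|a_i^k\|\le C(\varepsilon/m)^k$ for all $i\le m$, $k\ge1$. A product of $k$ factors from $a_1,\dots,a_m$ can be sorted into at most $m$ powers, so it has norm at most $C^m(\varepsilon/m)^k$, and the $m^k$ such products have total norm at most $C^m\varepsilon^k$. In a general product of $n$ factors, move the $k$ factors with index at most $m$ to the front. Summing over the positions they occupied gives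
\[
\sum_{i_1,\dots,i_n}\|a_{i_1}\cdots a_{i_n}\|\le\sum_{k=0}^n\binom nk C^m\varepsilon^k\varepsilon^{n-k}=C^m(2\varepsilon)^n .
\]
Commutativity is used to turn an arbitrary word into a product of powers.
\end{example}

For a pair $a,b\in A$ let $\rho(a,b)=\lim_n\max_{|w|=n}\|w(a,b)\|^{1/n}$ be its \emph{joint spectral radius}, the maximum being taken over words of length $n$; the limit exists because the maxima form a submultiplicative sequence. For $u=a\otimes s+b\otimes t$ we have $u^n=\sum_{|w|=n}w(a,b)\otimes w(s,t)$, so \eqref{eq:l1} gives
\begin{equation}\label{eq:un}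
\|u^n\|=\sum_{|w|=n}\|w(a,b)\|,\qquad\text{hence}\qquad \rho(a,b)\le\rho(u)\le2\rho(a,b).
\end{equation}
Our task is to find a radical algebra containing a pair with $\rho(a,b)>0$.

\section{Symmetrized products and relations imposed block by block}\label{sec:blocks}

Let $W$ be the set of nonempty words in two letters $\mathsf a,\mathsf b$, and let $|w|$ be the length of $w$. Let $F_n$ be the complex span of the words of length $n$, with $F_0=\mathbb C1$ spanned by the empty word, and let $F=\bigoplus_{n\ge1}F_n$ be the free algebra without unit. Thus $\dim F_n=2^n$, and multiplication identifies $F_m\otimes F_n$ with $F_{m+n}$. A subspace $I\subset F$ is \emph{homogeneous} if $I=\bigoplus_n(I\cap F_n)$. For $w_1,\dots,w_N\in W$ put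
\[
\operatorname{Sym}(w_1,\dots,w_N)=\sum_{\sigma\in\mathfrak S_N}w_{\sigma(1)}\cdots w_{\sigma(N)} .
\]
It depends only on the multiset $\{w_1,\dots,w_N\}$. If $f=\sum_wc_ww\in F$, then $f^N$ is the sum of $c_{w_1}\cdots c_{w_N}w_1\cdots w_N$ over all $N$-tuples of words. Permuting the tuples by a fixed $\sigma$ does not change this sum, and averaging over $\sigma$ gives
\begin{equation}\label{eq:polar}
f^N=\frac1{N!}\sum_{(w_1,\dots,w_N)}c_{w_1}\cdots c_{w_N}\operatorname{Sym}(w_1,\dots,w_N).
\end{equation}
So we want an ideal that contains many symmetrized products and has large codimension in each degree.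

The ideal generated by a subspace $U\subset F_D$ contains $F_iUF_j$ for all $i,j$. These subspaces overlap, and the codimension of their sum is hard to bound from below. We therefore impose the relations $U$ only at positions divisible by $D$. For $M\ge1$ let
\[
Z_U(MD)=\sum_{i=0}^{M-1}F_{iD}\,U\,F_{(M-1-i)D}\subset F_{MD}:
\]
a word of length $MD$ is cut into $M$ blocks of length $D$, and a relation from $U$ must fill one block. These spaces do not form an ideal, so we define $E_U$ as the homogeneous subspace of $F$ whose part of degree $n$ consists of the $f\in F_n$ such that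
\begin{equation}\label{eq:defE}
pfp'\in Z_U(|p|+n+|p'|)\quad\text{for all words $p,p'$, possibly empty, with } D\mid |p|+n+|p'| .
\end{equation}
If $f$ satisfies \eqref{eq:defE} and $w$ is a word, then $fw$ and $wf$ satisfy it, since $p(fw)p'=pf(wp')$ and $p(wf)p'=(pw)fp'$. So $E_U$ is a two-sided ideal, and taking $p,p'$ empty gives
\begin{equation}\label{eq:EinZ}
E_U\cap F_{MD}\subset Z_U(MD).
\end{equation}

\begin{example}\label{ex:model}
Let $D=2$ and let $U$ be spanned by $\mathsf{aa}$, $\mathsf{bb}$, $\mathsf{ab}+\mathsf{ba}$, the symmetrized products of two letters. Then $f^2\in U$ for every $f\in F_1$. The ideal generated by $U$ is too large: modulo it the letters anticommute and have square zero, and every word of length $3$ has a repeated letter, so all of $F_3$ is killed. Consider $E_U$ instead.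

\emph{Powers still vanish, slightly later.} Let $f\in F_1$ and let $|p|+3+|p'|$ be even. In $pfffp'$ the first two factors $f$ fill a block if $|p|$ is even, and the last two fill a block if $|p|$ is odd. Hence $f^3\in E_U$.

\emph{Many words survive.} Let $g$ be the functional on $F_2$ with $g(\mathsf{ab})=1$, $g(\mathsf{ba})=-1$, $g(\mathsf{aa})=g(\mathsf{bb})=0$. It vanishes on $U$, so $g^{\otimes M}$ vanishes on $Z_U(2M)$ and, by \eqref{eq:EinZ}, on $E_U\cap F_{2M}$. It takes the values $\pm1$ on the $2^M$ products of $M$ blocks $\mathsf{ab}$, $\mathsf{ba}$, and $0$ on the other words. (For instance $g^{\otimes2}(\mathsf{b\,aa\,b})=-1$, so $\mathsf{aa}\notin E_U$: a relation is not effective when it straddles two blocks.)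

Let $A_0=\ell^1(W)/\overline{E_U}$, with $a,b$ the images of the letters. The functional $g^{\otimes M}$, extended by zero to words of other lengths, has norm $1$ on $\ell^1(W)$ and vanishes on $\overline{E_U}$, so the $2^M$ words above have norm $1$ in $A_0$. By \eqref{eq:un}, $\|u^{2M}\|\ge2^M$ and $\rho(u)\ge\sqrt2$, while $(\alpha a+\beta b)^3=0$ for all scalars $\alpha,\beta$. This is the phenomenon of Theorem~\ref{thm:main}, but only for elements of degree one: $\|(ab)^M\|=1$, so $ab$ is not quasinilpotent.
\end{example}

Three things remain to be done. The step must be repeated at larger block lengths, to symmetrize longer words. The repetitions must not use up all dimensions. And infinite sums of words of unbounded length must be handled. The next lemma is the bookkeeping for the first two. Complex conjugation of coefficients, $f\mapsto\bar f$, is a conjugate-linear automorphism of $F$; reversal of words, $f\mapsto f^{\rm rev}$, is a linear anti-automorphism.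

\begin{lemma}\label{lem:blocks}
Let $U\subset F_D$ be a subspace, $v=\dim F_D/U$, $\lambda=v^{1/D}$, $K=D4^Dv^2$.
\begin{enumerate}
\item[(a)] $\dim F_{MD}/Z_U(MD)=v^M$.
\item[(b)] It suffices to check \eqref{eq:defE} for $|p|,|p'|<D$.
\item[(c)] If $U\ne F_D$, then $\lambda^n\le\dim F_n/(E_U\cap F_n)\le K\lambda^n$ for all $n\ge1$.
\item[(d)] If $D\mid D'$ and $Z_U(D')\subset U'\subset F_{D'}$, then $E_U\subset E_{U'}$.
\item[(e)] If $U$ is invariant under conjugation and reversal, so are $Z_U(MD)$ and $E_U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Extend a basis of $U$ to a basis of $F_D$. The products of $M$ basis elements form a basis of $F_{MD}\cong F_D^{\otimes M}$, and $Z_U(MD)$ is spanned by those with at least one factor in $U$. The others number $v^M$.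

(b) Write $p=p_1p_0$ and $p'=p_0'p_1'$ with $|p_0|,|p_0'|<D$ and $|p_1|,|p_1'|$ divisible by $D$. Then $pfp'=p_1(p_0fp_0')p_1'$, and multiplying $Z_U(m)$ on either side by whole blocks lands in $Z_U$ again.

(c) Let $\gamma(n)=\dim F_n/(E_U\cap F_n)$. By (b), $E_U\cap F_n$ is the common kernel of the maps $f\mapsto pfp'+Z_U(|p|+n+|p'|)$ with $|p|,|p'|<D$ and $D\mid|p|+n+|p'|$. The length $|p|$ takes $D$ values and determines $|p'|$, so there are at most $D4^D$ maps. By (a) each has a target of dimension $\lambda^{|p|+n+|p'|}\le\lambda^{2D}\lambda^n=v^2\lambda^n$, as $\lambda\ge1$. This is the upper bound. For the lower bound, since $E_U$ is an ideal, $F_{m+n}/(E_U\cap F_{m+n})$ is a quotient of $F_m/(E_U\cap F_m)\otimes F_n/(E_U\cap F_n)$, so $\gamma(m+n)\le\gamma(m)\gamma(n)$. By \eqref{eq:EinZ} and (a), $\gamma(n)^D\ge\gamma(nD)\ge v^n$, that is, $\gamma(n)\ge\lambda^n$.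

(d) Let $D'\mid m$. Each $D$-block lies in a single $D'$-block, so each summand $F_{iD}UF_{m-(i+1)D}$ of $Z_U(m)$ lies in $F_{cD'}Z_U(D')F_{m-(c+1)D'}$ for some $c$. Hence $Z_U(m)\subset Z_{U'}(m)$. If $f\in E_U\cap F_n$ and $D'$ divides $m=|p|+n+|p'|$, then so does $D$, and $pfp'\in Z_U(m)\subset Z_{U'}(m)$.

(e) Conjugation fixes each summand $F_{iD}UF_{(M-1-i)D}$ and reversal exchanges the summands $i$ and $M-1-i$. For $f\in E_U\cap F_n$ we have $p\bar fp'=\overline{pfp'}$ and $pf^{\rm rev}p'=(p'^{\,\rm rev}fp^{\rm rev})^{\rm rev}$, and both lie in $Z_U$.
\end{proof}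

Part (c) says that passing from $Z_U$ to the ideal $E_U$ changes the dimension count only by the constant $K$: the growth rate in all degrees is $\lambda$.

\section{A graded algebra of exponential growth with vanishing symmetrized products}\label{sec:ideal}

\begin{proposition}\label{prop:ideal}
Let $0<\eta\le\frac14$. There are a homogeneous two-sided ideal $E\subset F$ and integers $N_1,N_2,\dots$ such that
\begin{enumerate}
\item[(a)] $\dim F_n/(E\cap F_n)\ge2^{(1-\eta)n}$ for all $n\ge1$;
\item[(b)] if $q\ge1$, $N\ge N_q$, $w_1,\dots,w_N\in W$ and $\sum_i|w_i|\le qN$, then $\operatorname{Sym}(w_1,\dots,w_N)\in E$;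
\item[(c)] $E$ is invariant under conjugation and reversal.
\end{enumerate}
\end{proposition}

By \eqref{eq:polar}, (b) gives $f^{N_q}\in E$ whenever $f\in F$ involves only words of length at most $q$. So every element of $F/E$ is nilpotent, while $F/E$ grows almost as fast as $F$.

\subsection*{One step of the construction}
Fix a subspace $U\subsetneq F_D$ with $v,\lambda,K$ as in Lemma~\ref{lem:blocks}, and an integer $q\ge1$. We pass to a longer block length $D'$ and add relations that take care of average length $q$. Which relations? A product of many words of average length at most $q$, cut into blocks of length $D'$, has about $D'/q$ or more factors per block on average. So some block contains at least a fixed fraction of $D'/q$ complete factors, flanked by pieces of the factors that were cut. Permuting the complete factors does not disturb anything outside. This dictates the definition. Let $D'$ be a multiple of $D$ with $D'\ge4q$, and let $r=\lceil D'/(4q)\rceil$; since $D'/(4q)\ge1$,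
\begin{equation}\label{eq:r}
\frac{D'}{4q}\le r\le\frac{D'}{2q}.
\end{equation}
Let $U'\subset F_{D'}$ be the sum of $Z_U(D')$ and the span of all elements
\begin{equation}\label{eq:rel}
p\operatorname{Sym}(u_1,\dots,u_m)\,p',\qquad m\ge r,\quad |p|+\sum_i|u_i|+|p'|=D',
\end{equation}
where $u_i\in W$ and $p,p'$ are words, possibly empty. (With $U=0$, $D'=2$ and $r$ replaced by $2$, these are the relations of Example~\ref{ex:model}.) The upper bound in \eqref{eq:r} makes the relations strong enough (Lemma~\ref{lem:enough}); the lower bound makes them few (Lemma~\ref{lem:few}).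

\begin{lemma}\label{lem:enough}
If $N\ge2D'$, $w_1,\dots,w_N\in W$ and $\sum_i|w_i|\le qN$, then $\operatorname{Sym}(w_1,\dots,w_N)\in E_{U'}$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=1cm]
\fill[gray!30] (4.7,0) rectangle (7.4,0.5);
\draw (0,0) rectangle (12,0.5);
\foreach \x in {1,2.6,4.7,5.3,6.1,6.6,7.4,9,10.2,11.2} \draw (\x,0) -- (\x,0.5);
\foreach \x in {4,8} \draw[dashed,thick] (\x,-0.9) -- (\x,1.1);
\node at (0.5,0.25) {$p$};
\node at (11.6,0.25) {$p'$};
\node at (2,0.85) {block $1$};
\node at (6,0.85) {block $2$};
\node at (10,0.85) {block $3$};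
\draw[|-|] (0,-0.25) -- (4,-0.25);
\draw[|-|] (4,-0.25) -- (4.7,-0.25);
\draw[|-|] (4.7,-0.25) -- (7.4,-0.25);
\draw[|-|] (7.4,-0.25) -- (8,-0.25);
\draw[|-|] (8,-0.25) -- (12,-0.25);
\node at (2,-0.6) {$\ell$};
\node at (4.37,-0.6) {$p_0$};
\node at (6.05,-0.6) {permuted factors};
\node at (7.7,-0.6) {$p_0'$};
\node at (10,-0.6) {$\ell'$};
\end{tikzpicture}
\caption{A word $p\,w_{\sigma(1)}\cdots w_{\sigma(N)}\,p'$ (solid lines separate the factors) cut into blocks of equal length (dashed lines). For the threshold $r=3$, block $2$ is the first block containing at least $r$ complete factors. Permuting the shaded factors moves nothing else, and the sum over these permutations is $\ell\,[p_0\operatorname{Sym}(\cdots)p_0']\,\ell'$.}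
\label{fig:blocks}
\end{figure}

\begin{proof}
By Lemma~\ref{lem:blocks}(b) it suffices to show that $p\operatorname{Sym}(w_1,\dots,w_N)p'\in Z_{U'}(QD')$ when $|p|,|p'|<D'$ and $|p|+\sum|w_i|+|p'|=QD'$. Then $QD'<qN+2D'$.

For $\sigma\in\mathfrak S_N$ cut the word $p\,w_{\sigma(1)}\cdots w_{\sigma(N)}\,p'$ into $Q$ blocks of length $D'$, and let $c_\nu(\sigma)$ be the number of factors $w_{\sigma(i)}$ that lie entirely in block $\nu$ (Figure~\ref{fig:blocks}). A factor that lies in no block has one of the $Q-1$ cut points in its interior, and different factors have disjoint interiors. So $\sum_\nu c_\nu(\sigma)\ge N-(Q-1)$. If $c_\nu(\sigma)\le r-1$ for all $\nu$, then by \eqref{eq:r}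
\[
N\le Q(r-1)+Q-1<Qr<\Big(\frac{qN}{D'}+2\Big)\frac{D'}{2q}=\frac N2+\frac{D'}q ,
\]
so $N<2D'/q\le2D'$, contrary to the hypothesis. Let $\nu(\sigma)$ be the first block with $c_\nu(\sigma)\ge r$. The positions $i$ for which $w_{\sigma(i)}$ lies in this block form an interval $I(\sigma)\subset\{1,\dots,N\}$.

Let $\sigma'$ arise from $\sigma$ by permuting the values at the positions in $I(\sigma)$. The permuted factors fill the same stretch of the word as before, and all other factors stay where they were. Hence $c_\nu(\sigma')=c_\nu(\sigma)$ for all $\nu$, $\nu(\sigma')=\nu(\sigma)$ and $I(\sigma')=I(\sigma)$. So this relation between $\sigma$ and $\sigma'$ is an equivalence relation on $\mathfrak S_N$. Within a class, with $\nu=\nu(\sigma)$, the part of the word before the stretch is a fixed word $\ell p_0$ with $|\ell|=(\nu-1)D'$, and the part after it is a fixed word $p_0'\ell'$ with $|\ell'|=(Q-\nu)D'$. The sum of the words over the class is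
\[
\ell\,\big[p_0\operatorname{Sym}\big((w_{\sigma(i)})_{i\in I(\sigma)}\big)\,p_0'\big]\,\ell' .
\]
The bracket has degree $D'$ and at least $r$ symmetrized factors, so it is of the form \eqref{eq:rel} and lies in $U'$. Every class sum lies in $Z_{U'}(QD')$, and so does their total.
\end{proof}

Now we count. The space available is $F_{D'}/Z_U(D')$, of dimension $\lambda^{D'}$, which may be exponentially smaller than $2^{D'}$. A count of the elements \eqref{eq:rel} over all words would be measured against $2^{D'}$ and would not suffice. But the factors matter only modulo $E_U$, where by Lemma~\ref{lem:blocks}(c) there are at most $K\lambda^n$ independent words of length $n$, and $K$ does not depend on $D'$. The saving then comes from the fact that \eqref{eq:rel} depends on a multiset rather than a sequence.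

\begin{lemma}\label{lem:few}
Suppose $\lambda\ge\frac32$ and
\begin{equation}\label{eq:large}
e^{-D'/(40q)}\,(80qK)^2\,e^{320qK}\le\tfrac12 .
\end{equation}
Then $\dim F_{D'}/U'\ge\frac12\lambda^{D'}$.
\end{lemma}

\begin{proof}
For $n\ge1$ let $B_n$ be a set of words of length $n$ whose classes form a basis of $F_n/(E_U\cap F_n)$; then $|B_n|\le K\lambda^n$. Let $B_0=\{1\}$. For fixed degrees of the factors, \eqref{eq:rel} extends to a multilinear function of $p,u_1,\dots,u_m,p'$. If one argument lies in the ideal $E_U$, every term of the value does, so the value lies in $E_U\cap F_{D'}\subset Z_U(D')$ by \eqref{eq:EinZ}. Expanding each factor in the basis, we see that modulo $Z_U(D')$ the elements \eqref{eq:rel} are spanned by those with all factors in $\bigcup_nB_n$. Let $\mathcal N$ be the number of triples consisting of $p,p'\in\bigcup_{n\ge0}B_n$ and a multiset of $m\ge r$ elements of $\bigcup_{n\ge1}B_n$, of total length $D'$. By Lemma~\ref{lem:blocks}(a), $\dim F_{D'}/U'\ge\lambda^{D'}-\mathcal N$, and we must show $\mathcal N\le\frac12\lambda^{D'}$.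

Give a triple with $m$ words in the multiset and total length $d$ the weight $z^m\theta^d$, where
\[
z=\tfrac54,\qquad \tau=\tfrac1{40q},\qquad \theta=e^{-\tau}/\lambda<\tfrac23,\qquad\text{so that } z\theta<\tfrac56 .
\]
A multiset is a choice of a multiplicity for each basis word, so the total weight of all triples, with no restriction on $m$ and $d$, is the right side below. Each triple counted by $\mathcal N$ has weight at least $z^r\theta^{D'}$, since $z\ge1$. Therefore
\[
\mathcal N z^r\theta^{D'}\le\Big(\sum_{n\ge0}|B_n|\theta^n\Big)^2\prod_{n\ge1}(1-z\theta^n)^{-|B_n|}.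
\]
We have $\sum_{n\ge1}|B_n|\theta^n\le K\sum_{n\ge1}e^{-\tau n}=K/(e^\tau-1)\le K/\tau$. As $K/\tau\ge1$, the first factor is at most $(2K/\tau)^2=(80qK)^2$. From $-\log(1-\xi)\le\xi/(1-\xi)$ we get
\[
-\log(1-z\theta^n)\le\frac{z\theta^n}{1-z\theta}\le\tfrac54\cdot6\,\theta^n\le8\theta^n,
\]
so the product is at most $e^{8K/\tau}=e^{320qK}$. Finally $\theta^{-D'}=\lambda^{D'}e^{D'/(40q)}$, and $z^{-r}\le e^{-r/5}\le e^{-D'/(20q)}$ by $\log\frac54>\frac15$ and \eqref{eq:r}. Altogether
\[
\mathcal N\le\lambda^{D'}e^{-D'/(40q)}(80qK)^2e^{320qK}\le\tfrac12\lambda^{D'} .\qedhere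
\]
\end{proof}

The generating function of multisets converges for a value $z>1$ with $\theta$ as close to $1/\lambda$ as we like. The gain $z^{-r}$ beats the loss $e^{\tau D'}$ because $r$ is proportional to $D'$, and that is where the bound $q$ on the average length enters.

\begin{proof}[Proof of Proposition~\ref{prop:ideal}]
We construct $1=D_0\mid D_1\mid D_2\mid\cdots$ and $U_k\subsetneq F_{D_k}$ with growth rates $\lambda_k=(\dim F_{D_k}/U_k)^{1/D_k}$ such that $D_k\ge2^k/\eta$ for $k\ge1$ and
\[
\lambda_k\ge2\cdot2^{-(1/D_1+\dots+1/D_k)}\ge2^{1-\eta}.
\]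
The second inequality holds because $\sum_{j\ge1}1/D_j\le\eta$. Start with $U_0=0$, $\lambda_0=2$. Given $(D_k,U_k)$, note that $\lambda_k\ge2^{3/4}>\frac32$; this is the only use of $\eta\le\frac14$. Apply the step above with $U=U_k$ and $q=k+1$, choosing for $D'$ a multiple of $D_k$ so large that $D'\ge4q$, $D'\ge2^q/\eta$ and \eqref{eq:large} holds. Put $D_{k+1}=D'$, $U_{k+1}=U'$. Lemma~\ref{lem:few} gives $U_{k+1}\ne F_{D_{k+1}}$ and $\lambda_{k+1}\ge2^{-1/D_{k+1}}\lambda_k$, which continues the induction. Each step costs a factor $\frac12$ per block, and the blocks lengthen fast enough for the total cost to be small.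

By Lemma~\ref{lem:blocks}(d) the ideals $E_{U_k}$ increase, so $E=\bigcup_kE_{U_k}$ is a homogeneous ideal. Since $\dim F_n<\infty$, we have $E\cap F_n=E_{U_k}\cap F_n$ for large $k$, and Lemma~\ref{lem:blocks}(c) gives (a). Lemma~\ref{lem:enough} gives (b) with $N_q=2D_q$. For (c), the elements \eqref{eq:rel} have integer coefficients, and the reversal of \eqref{eq:rel} is $p'^{\,\rm rev}\operatorname{Sym}(u_1^{\rm rev},\dots,u_m^{\rm rev})\,p^{\rm rev}$, again of the form \eqref{eq:rel}. By induction and Lemma~\ref{lem:blocks}(e), all $U_k$ and $E_{U_k}$ are invariant under both operations.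
\end{proof}

\section{The weight, and radicality of the completion}\label{sec:radical}

An element of a completion of $F/E$ is an infinite sum $f=\sum c_ww$, and the expansion of $f^N$ contains tuples $(w_1,\dots,w_N)$ of arbitrarily large average length, about which Proposition~\ref{prop:ideal}(b) says nothing. We let the norm dispose of these. With a weight $\omega=e^\varphi$ on lengths, the product $w_1\cdots w_N$ has norm smaller than the product of the norms by the factor $\exp\big(\varphi(\sum|w_i|)-\sum\varphi(|w_i|)\big)$. For linear $\varphi$ this factor is $1$. For a function that grows linearly and then stops, it is small as soon as many factors are long, or the total length of the others is large. We add up such functions, one for each scale.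

For $j\ge1$ put $\beta_j=jN_{4^j}$ and
\[
\varphi_j(n)=\min(2^{-j}n,\beta_j),\qquad\varphi=\sum_{j\ge1}\varphi_j,\qquad\omega(n)=e^{\varphi(n)} .
\]
The series converges and $0\le\varphi(n)\le n$. Each $\varphi_j$ is subadditive: if $\varphi_j(m)$ or $\varphi_j(n)$ equals $\beta_j$, then $\varphi_j(m)+\varphi_j(n)\ge\beta_j$, and otherwise the sum equals $2^{-j}(m+n)$. So $\omega\ge1$ and $\omega(m+n)\le\omega(m)\omega(n)$. Moreover $\varphi(n)/n=\sum_j\min(2^{-j},\beta_j/n)\to0$ by dominated convergence, so
\begin{equation}\label{eq:subexp}
\omega(n)^{1/n}\to1 .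
\end{equation}

Let $\ell^1(W,\omega)$ be the space of series $f=\sum_{w\in W}c_ww$ with $\|f\|_\omega=\sum|c_w|\,\omega(|w|)<\infty$. It is a Banach algebra under concatenation because $\omega$ is submultiplicative, and $F$ is dense in it. The closure $J=\overline E$ is a closed two-sided ideal, by density of $F$ and continuity of the product. Put
\[
A=\ell^1(W,\omega)/J
\]
with the quotient norm $\|\cdot\|$, and let $a,b\in A$ be the images of $\mathsf a,\mathsf b$. They generate $A$ topologically, and $w(a,b)$ is the image of the word $w$. Part (1) of Theorem~\ref{thm:main} follows from the next proposition, as $h$ is arbitrary.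

\begin{proposition}\label{prop:radical}
Let $h>0$, let $j\ge\max(1,16h)$ be an integer and let $N\ge16\beta_j$. Then $\|x^N\|\le e^{-hN}$ for all $x\in A$ with $\|x\|\le1$.
\end{proposition}

\begin{proof}
By continuity we may assume $\|x\|<1$, and then $x$ is the image of some $f=\sum c_ww$ with $\|f\|_\omega\le1$. Write $q=4^j$ and $\beta=\beta_j=jN_q$. The expansion
\[
f^N=\sum_{(w_1,\dots,w_N)}c_{w_1}\cdots c_{w_N}\,w_1\cdots w_N
\]
converges absolutely in $\ell^1(W,\omega)$. With $l_i=|w_i|$, call a tuple \emph{light} if $\omega(\sum_il_i)\le e^{-hN}\prod_i\omega(l_i)$ and \emph{heavy} otherwise. The light tuples contribute an element of norm at most $e^{-hN}\sum\prod_i|c_{w_i}|\omega(l_i)\le e^{-hN}\|f\|_\omega^N\le e^{-hN}$. It remains to show that the contribution of the heavy tuples lies in $J$.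

\emph{Heavy tuples have few long factors and little total length elsewhere.} For a heavy tuple,
\[
\sum_{j'\ge1}\Big(\sum_i\varphi_{j'}(l_i)-\varphi_{j'}\Big(\sum_il_i\Big)\Big)<hN .
\]
Every term is nonnegative by subadditivity, so the term $j'=j$ is less than $hN$. Since $\varphi_j\le\beta$, we get $\sum_i\varphi_j(l_i)<hN+\beta$. Call $w_i$ \emph{long} if $l_i\ge2^j\beta$, in which case $\varphi_j(l_i)=\beta$, and \emph{short} otherwise, in which case $\varphi_j(l_i)=2^{-j}l_i$. If $k$ is the number of long factors and $T$ the total length of the short ones, then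
\begin{equation}\label{eq:kT}
k\le\frac{hN}\beta+1,\qquad T\le2^j(hN+\beta).
\end{equation}
There is no bound on the lengths of the long factors, so Proposition~\ref{prop:ideal}(b) does not apply to the whole tuple. We apply it between long factors. These separate the short factors into $k+1$ runs of consecutive positions, some possibly empty. Call a run \emph{good} if it has $m\ge N_q$ factors and total length at most $qm$.

\emph{Every heavy tuple has a good run.} Otherwise each run has fewer than $N_q$ factors or fewer than $1/q$ times its total length. Summing over the runs gives $N-k\le(k+1)N_q+T/q$, so by \eqref{eq:kT}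
\[
N\le(2k+1)N_q+\frac Tq\le\frac{2hN}{j}+3N_q+2^{-j}hN+2^{-j}\beta\le\frac N8+\frac{3N}{16}+\frac N{16}+\frac N{16}<N,
\]
which is absurd. Here the first term uses $\beta=jN_q$ and $j\ge16h$, the third uses $2^j\ge j\ge16h$, and the second and fourth use $N_q\le\beta\le N/16$. This computation explains the constants: $\beta_j$ is $j$ times larger than $N_q$ so that the runs are too few to be all shorter than $N_q$, and $q=4^j$ is $2^j$ times larger than the inverse slope of $\varphi_j$ so that $T/q$ is small.

\emph{Grouping.} Heaviness depends only on the multiset of lengths. Permuting the entries inside the first good run of a heavy tuple keeps the long factors in place and keeps the number of factors and the total length of every run, so the result is heavy with the same first good run. Thus the heavy tuples fall into finite classes, each consisting of the distinct tuples obtained by rearranging the first good run. On a class the coefficient $c_{w_1}\cdots c_{w_N}$ is constant. If the run occupies the positions $i_0,\dots,i_1$ and its distinct words occur with multiplicities $\mu_1,\mu_2,\dots$, then each rearrangement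 occurs $\mu_1!\,\mu_2!\cdots$ times in the symmetrized product, and the sum of the words over the class is
\[
\frac1{\mu_1!\,\mu_2!\cdots}\;w_1\cdots w_{i_0-1}\operatorname{Sym}(w_{i_0},\dots,w_{i_1})\,w_{i_1+1}\cdots w_N .
\]
This lies in $E$ by Proposition~\ref{prop:ideal}(b). By absolute convergence the heavy part is the sum of a convergent series of class contributions, so it lies in $\overline E=J$.
\end{proof}

\section{Lower bounds for words and the non-radical tensor products}\label{sec:lower}

Proposition~\ref{prop:ideal}(a) is a statement about dimensions, and we need one about norms in $A$. As in Example~\ref{ex:model}, the link is duality: since $E$ is homogeneous, functionals on a single degree descend to $A$.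

\begin{lemma}\label{lem:functional}
Let $g$ be a linear functional on $F_n$ that vanishes on $E\cap F_n$ and satisfies $|g(w)|\le1$ for all words $w$ of length $n$. Then there is $G\in A^*$ with $\|G\|\le\omega(n)^{-1}$ and $G(w(a,b))=g(w)$ for $|w|=n$.
\end{lemma}

\begin{proof}
Let $P_n\colon\ell^1(W,\omega)\to F_n$ keep the terms of degree $n$. For $f=\sum c_ww$ we have $|g(P_nf)|\le\sum_{|w|=n}|c_w|\le\omega(n)^{-1}\|f\|_\omega$. Since $E$ is homogeneous, $P_nE\subset E\cap F_n$, so $g\circ P_n$ vanishes on $E$ and, by continuity, on $J$. It therefore induces a functional $G$ on $A$ with the same norm.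
\end{proof}

One such functional with $g(w)=1$ for some word $w$ shows that this word keeps its full norm. To get as many such words as the dimension allows, we choose a basis of words of maximal volume.

\begin{lemma}\label{lem:words}
Let $n\ge1$ and $m=\dim F_n/(E\cap F_n)$. There are distinct words $w_1,\dots,w_m$ of length $n$ and functionals $g_1,\dots,g_m$ as in Lemma~\ref{lem:functional} with $g_i(w_i)=1$. Consequently $\|w_i(a,b)\|=\omega(n)$ for $i=1,\dots,m$.
\end{lemma}

\begin{proof}
Fix a basis of $F_n/(E\cap F_n)$, and for $f_1,\dots,f_m\in F_n$ let $\Delta(f_1,\dots,f_m)$ be the determinant of their classes in this basis. Choose words $w_1,\dots,w_m$ of length $n$ that maximize $|\Delta|$ among all $m$-tuples of such words. The classes of words span, so the maximum is not zero, and in particular the $w_i$ are distinct. Put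
\[
g_i(f)=\frac{\Delta(w_1,\dots,w_{i-1},f,w_{i+1},\dots,w_m)}{\Delta(w_1,\dots,w_m)} .
\]
Then $g_i$ is linear, vanishes on $E\cap F_n$, satisfies $g_i(w_i)=1$, and $|g_i(w)|\le1$ for words $w$ by maximality. If $G_i$ is given by Lemma~\ref{lem:functional}, then $1=G_i(w_i(a,b))\le\omega(n)^{-1}\|w_i(a,b)\|$. The reverse inequality holds for every word of length $n$, since $\|w(a,b)\|\le\|w\|_\omega=\omega(n)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, parts (2) and (3)]
By Proposition~\ref{prop:ideal}(a), $m\ge2^{(1-\eta)n}\ge1$ in Lemma~\ref{lem:words}, so $\|w_1(a,b)\|=\omega(n)\ge1$. By \eqref{eq:un},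
\[
2^{(1-\eta)n}\le m\,\omega(n)\le\|u^n\|\le2^n\omega(n),
\]
and \eqref{eq:subexp} gives $2^{1-\eta}\le\rho(u)\le2$. In particular $\rho(u)\ge1$, so $A\widehat\otimes\ell^1(S_2)$ is not radical and $A$ is not tensor radical.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, part (4)]
Let $y=a\otimes a+b\otimes b$, so that $y^n=\sum_{|w|=n}w(a,b)\otimes w(a,b)$. Formula \eqref{eq:l1} is not available here, and we test $y^n$ against a product functional. Let $g=g_1$ be as in Lemma~\ref{lem:words}. Pairing $g$ with itself would give $\sum g(w)^2$, which might cancel, so we pair it with the linear functional $g'(f)=\overline{g(\bar f)}$, for which $g'(w)=\overline{g(w)}$ on words. By Proposition~\ref{prop:ideal}(c), $g'$ vanishes on $E\cap F_n$. Let $G,G'\in A^*$ correspond to $g,g'$ by Lemma~\ref{lem:functional}. By (T3), $\|G\otimes G'\|\le\omega(n)^{-2}$, so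
\[
\|y^n\|\ge\omega(n)^2\,\big|(G\otimes G')(y^n)\big|=\omega(n)^2\sum_{|w|=n}|g(w)|^2\ge|g(w_1)|^2=1 .
\]
Hence $\rho(y)\ge1$ and $A\widehat\otimes A$ is not radical.

Recall that $A^{\rm op}$ is the Banach space $A$ with the product taken in the reverse order. Reversal of words preserves lengths, so it is an isometric anti-automorphism of $\ell^1(W,\omega)$. It maps $E$ onto $E$ by Proposition~\ref{prop:ideal}(c), hence $J$ onto $J$, and induces an isometric isomorphism $A\to A^{\rm op}$. Therefore $A\widehat\otimes A^{\rm op}$ is isometrically isomorphic to $A\widehat\otimes A$ and is not radical.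
\end{proof}

\begin{remark}
Lemma~\ref{lem:words} gives $\max_{|w|=n}\|w(a,b)\|=\omega(n)$, so $\rho(a,b)=1$ by \eqref{eq:subexp}. Thus uniform quasinilpotence on the unit ball, as in part (1), implies neither tensor radicality nor the vanishing of the joint spectral radius of a pair. By \eqref{eq:un}, the value $2$ is the trivial upper bound for $\rho(u)$ when $\rho(a,b)=1$, and part (3) shows that the algebras constructed here come arbitrarily close to it as $\eta\to0$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{ST} Victor S. Shulman and Yuri V. Turovskii, \emph{Topological radicals, II. Applications to spectral theory of multiplication operators}, arXiv:1208.4576 (2012).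
\end{thebibliography}
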